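# An $L^1$ comparison between a Robin problem and its Schwarz symmetrization

## 1. The comparison theorem

Let $N\ge 2$, let $\beta>0$, and let $\Omega\subset\mathbb R^N$ be a bounded open set with Lipschitz boundary and outer unit normal $\nu$. Let $f\in L^2(\Omega)$ be nonnegative and not identically zero, and let $u\in H^1(\Omega)$ be the weak solution of
$$-\Delta u=f\ \text{ in }\Omega,\qquad \frac{\partial u}{\partial\nu}+\beta u=0\ \text{ on }\partial\Omega .$$
Let $\Omega^\sharp$ be the ball centered at the origin with $|\Omega^\sharp|=|\Omega|$, let $f^\sharp$ be the decreasing Schwarz rearrangement of $f$, and let $v\in H^1(\Omega^\sharp)$ be the weak solution of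
$$-\Delta v=f^\sharp\ \text{ in }\Omega^\sharp,\qquad \frac{\partial v}{\partial\nu}+\beta v=0\ \text{ on }\partial\Omega^\sharp .$$

**Theorem B.** For all $N\ge 2$ and all $\beta,\Omega,f$ as above,
$$\|u\|_{L^1(\Omega)}\le\|v\|_{L^1(\Omega^\sharp)} .$$

Theorem B will follow from a pointwise statement about one special right-hand side, $f\equiv 1$. Let $w\in H^1(\Omega)$ be the *Robin torsion function* of $\Omega$, that is, the solution with $f\equiv1$. Let $R$ be the radius of $\Omega^\sharp=B_R$, and let $w_B$ be the Robin torsion function of $B_R$.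

**Theorem A.** For all $N\ge 2$: $w^\sharp\le w_B$ in $\Omega^\sharp$.

Two complements describe how far these statements reach.

**Theorem C (equality).** $\max_{\overline\Omega}w=w_B(0)$ only if $\Omega$ is a ball. Equality holds in Theorem B if and only if, for some $x_1$, $\Omega=B_R(x_1)$ and $f=f^\sharp(\cdot-x_1)$ a.e.

**Proposition D.** If $p>\frac N{N-1}$ and $0<q<\infty$, there are $\beta,\Omega,f$ with $\|u\|_{L^{p,q}(\Omega)}>\|v\|_{L^{p,q}(\Omega^\sharp)}$. (Nothing is claimed here for $1<p\le\frac N{N-1}$ when $N\ge3$.)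

In words: heat is produced in a body $\Omega$ at rate $f$ and leaks through the boundary at a rate proportional to the temperature. If we rearrange the body into a ball and the heat source into a radially decreasing one, does the total heat $\int u$ go up? Theorem B says that it always does, or stays the same. This answers Open Problem 2 of A. Alvino, C. Nitsch, C. Trombetti, "A Talenti comparison result for solutions to elliptic problems with Robin boundary conditions", arXiv:1909.11950 (2019). The theorem that precedes this problem, their Theorem 1, states in the same setting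
$$\|u\|_{L^{p,1}(\Omega)}\le\|v\|_{L^{p,1}(\Omega^\sharp)}\ \ \Big(0<p\le\tfrac{N}{2N-2}\Big),\qquad \|u\|_{L^{2p,2}(\Omega)}\le\|v\|_{L^{2p,2}(\Omega^\sharp)}\ \ \Big(0<p\le\tfrac{N}{3N-4}\Big).$$
Since $\frac N{2N-2}=1$ for $N=2$ and $\frac N{2N-2}<1$ for $N\ge3$, this contains the $L^1$ comparison in the plane and stops short of it in every higher dimension. The open problem asks about $L^1$ for $N\ge3$. We do not use Theorem 1 anywhere below.

## 2. Weak Robin solutions, rearrangements, Lorentz quasi-norms

**Weak solutions.** The equation for $u$ means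
$$\int_\Omega \nabla u\cdot\nabla\phi\,dx+\beta\int_{\partial\Omega}u\phi\,d\mathcal H^{N-1}=\int_\Omega f\phi\,dx\qquad\forall\phi\in H^1(\Omega),\tag{1}$$
and similarly for $v$. The left side is a coercive bilinear form on $H^1(\Omega)$ because $\beta>0$ and each component of $\Omega$ has boundary, so Lax–Milgram gives existence and uniqueness. Note that $\Omega$ need not be connected. For the torsion function,
$$\int_\Omega\nabla w\cdot\nabla\eta+\beta\int_{\partial\Omega}w\eta\,d\mathcal H^{N-1}=\int_\Omega\eta\qquad\forall\eta\in H^1(\Omega).\tag{2}$$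

All these solutions are nonnegative. Indeed, test (1) with $u^-=\max(-u,0)$: this gives $-\int|\nabla u^-|^2-\beta\int_{\partial\Omega}(u^-)^2=\int fu^-\ge0$. So $u^-$ is constant on each component of $\Omega$ and has zero trace, hence $u^-=0$. The same argument gives $v\ge0$ and $w\ge0$.

**Rearrangement.** Write $\omega_N=|B_1|$. For a measurable $g\ge0$ on $\Omega$,
$$g^\sharp(x)=\sup\{t\ge0:\ |\{g>t\}|>\omega_N|x|^N\},\qquad x\in\Omega^\sharp$$
(with value $0$ if there is no such $t$). Thus $\{g^\sharp>t\}$ is the centered ball with the volume of $\{g>t\}$. For example, if $g=2$ on a set $A$, $g=1$ on a disjoint set $A'$ and $g=0$ elsewhere, then $g^\sharp=2$ on the centered ball of volume $|A|$, $g^\sharp=1$ on the surrounding annulus of volume $|A'|$, up to null sets.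

The Hardy–Littlewood inequality $\int_\Omega gh\le\int_{\Omega^\sharp}g^\sharp h^\sharp$ for $g,h\ge0$ comes from writing both sides by layers: $\int gh=\int_0^\infty\!\int_0^\infty|\{g>s\}\cap\{h>t\}|\,ds\,dt$, and the measure of an intersection is at most the smaller of the two measures, with equality for centered balls.

**Lorentz quasi-norms.** For $0<p,q<\infty$,
$$\|g\|_{L^{p,q}(\Omega)}=p^{1/q}\left(\int_0^\infty t^q\,|\{x\in\Omega:|g(x)|>t\}|^{q/p}\,\frac{dt}{t}\right)^{1/q},$$
and $\|g\|_{L^{p,p}}=\|g\|_{L^p}$. For an indicator function, $|\{\mathbf 1_A>t\}|=|A|$ for $t<1$ and $0$ afterwards, so $\|\mathbf 1_A\|_{L^{p,q}}=(p/q)^{1/q}|A|^{1/p}$. The quasi-norm is homogeneous, and it is monotone: $|g|\le|h|$ implies $\|g\|_{L^{p,q}}\le\|h\|_{L^{p,q}}$.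

## 3. One ball, two balls

On $B_R$ the torsion function is
$$w_B(x)=\frac{R^2-|x|^2}{2N}+\frac{R}{N\beta},\tag{3}$$
since $-\Delta w_B=1$ and on $|x|=R$ we have $\partial_\nu w_B=-\frac RN=-\beta w_B$. We also write $w_B(r)$ for $r=|x|$. Its maximum is $w_B(0)=\frac{R^2}{2N}+\frac R{N\beta}$, and the formula is increasing in $R$.

Let $\Omega$ be the union of two balls of the same radius $\rho$ with disjoint closures, so $R=2^{1/N}\rho$. On each ball $w$ is given by (3) with $\rho$ in place of $R$. For $t\ge\frac\rho{N\beta}$ with $\{w>t\}\ne\emptyset$, the set $\{w>t\}$ is a pair of balls of some radius $s$ with $t=\frac{\rho^2-s^2}{2N}+\frac\rho{N\beta}$, and its rearrangement is the ball of radius $r=2^{1/N}s$. At that radius $w_B(r)=2^{2/N}\frac{\rho^2-s^2}{2N}+2^{1/N}\frac\rho{N\beta}\ge t$. So Theorem A holds here, visibly with room to spare. Smaller values of $t$ do not matter, since $w\ge\frac\rho{N\beta}$.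

Two balls of *different* size, with the heat source in only one, show that comparison in higher integrability classes is false.

**Proof of Proposition D.** Let $\Omega=B_1\cup B'$, where $B'$ is a ball of any radius $\epsilon>0$ with $\overline{B'}\cap\overline{B_1}=\emptyset$, and let $f=\mathbf 1_{B_1}$. Then $R^N=1+\epsilon^N>1$. On $B_1$ we have $u=\frac{1-|x|^2}{2N}+\frac1{N\beta}$, and $u=0$ on $B'$, so $\beta u\ge\frac1N\mathbf 1_{B_1}$.

On $B_R$ we have $f^\sharp=\mathbf 1_{B_1}$, and $v$ is radial. Integrating the equation over $B_s$ gives $-v'(s)=\frac sN$ for $s<1$ and $-v'(s)=\frac{s^{1-N}}N$ for $1<s<R$. The boundary condition gives $v(R)=-\frac{v'(R)}\beta=\frac{R^{1-N}}{N\beta}$. Since $\int_0^R|v'|\le K$ with $K$ independent of $\beta$, we get $0\le\beta v\le\frac{R^{1-N}}N+K\beta$ on $B_R$. By monotonicity, homogeneity and the formula for indicators,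
$$\frac{\|u\|_{L^{p,q}(\Omega)}}{\|v\|_{L^{p,q}(\Omega^\sharp)}}\ge\frac{\frac1N\,\omega_N^{1/p}}{\big(\frac{R^{1-N}}N+K\beta\big)(\omega_NR^N)^{1/p}}\ \xrightarrow[\ \beta\to0\ ]{}\ R^{\,N-1-N/p}.$$
The limit is $>1$ when $N-1>\frac Np$, i.e. $p>\frac N{N-1}$. Taking $\beta$ small proves the claim. $\square$

For $N\ge3$ we have $2>\frac N{N-1}$, so the case $p=q=2$ is included: the $L^2$ comparison fails for general $f$. In particular there is no pointwise comparison $u^\sharp\le v$ for general $f$. The $L^1$ norm has to be reached some other way.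

## 4. Duality with the torsion function

Theorem A implies Theorem B because $\int u$ is a linear functional of $f$, and $w$ is the function that represents it. Put $\phi=w$ in (1) and $\eta=u$ in (2): the left sides coincide, so $\int_\Omega u=\int_\Omega fw$. In the same way $\int_{\Omega^\sharp}v=\int_{\Omega^\sharp}f^\sharp w_B$. Since $u,v\ge0$, Hardy–Littlewood and Theorem A give
$$\|u\|_{L^1(\Omega)}=\int_\Omega fw\le\int_{\Omega^\sharp}f^\sharp w^\sharp\le\int_{\Omega^\sharp}f^\sharp w_B=\|v\|_{L^1(\Omega^\sharp)}.\tag{4}$$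

The arbitrary function $f$ has disappeared. What remains is a *pointwise* bound for a single function with constant right-hand side.

## 5. Level sets of $w$ and the uncontrolled boundary weight

The natural first attempt at Theorem A is to differentiate the volume of level sets. For this section only, suppose that $\partial\Omega$ and $w$ are smooth up to the boundary, so that the computations are legitimate. Let $U_t=\{w>t\}$, $\mu(t)=|U_t|$ and $\Gamma_t=\partial\Omega\cap\{w>t\}$. For a.e. $t\in(0,\max w)$, integrating $-\Delta w=1$ over $U_t$ gives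
$$\int_{\Omega\cap\{w=t\}}|\nabla w|\,d\mathcal H^{N-1}+\int_{\Gamma_t}\beta w\,d\mathcal H^{N-1}=\mu(t).$$
By Cauchy–Schwarz, the perimeter of $U_t$ satisfies $P(U_t)^2\le\mu(t)\big(\int_{\Omega\cap\{w=t\}}\frac1{|\nabla w|}+\frac1\beta\int_{\Gamma_t}\frac1w\big)$. The first integral equals $-\mu'(t)$ for a.e. $t$ by the coarea formula (the set $\{\nabla w=0\}$ is null, since $D^2w=0$ a.e. on it while $\Delta w=-1$). The isoperimetric inequality $P(U_t)\ge N\omega_N^{1/N}\mu(t)^{1-1/N}$ then yields
$$N^2\omega_N^{2/N}\mu(t)^{1-\frac2N}\le-\mu'(t)+\frac1\beta\int_{\Gamma_t}\frac1w\,d\mathcal H^{N-1}.\tag{5}$$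
On the ball, for $t>\frac R{N\beta}$, the set $\Gamma_t$ is empty and (5) is an equality: $\mu=\omega_Nr^N$ and $dt=-\frac rN\,dr$ give $-\mu'=N^2\omega_Nr^{N-2}$.

With zero Dirichlet data the sets $U_t$, $t>0$, stay away from $\partial\Omega$, the last term of (5) is absent, and one integrates. Here the last term is present, and the only exact information about it is the average
$$\int_0^\infty t\int_{\Gamma_t}\frac1w\,d\mathcal H^{N-1}\,dt=\int_{\partial\Omega}\frac1w\int_0^wt\,dt\,d\mathcal H^{N-1}=\frac12\int_{\partial\Omega}w=\frac{|\Omega|}{2\beta},\tag{6}$$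
where the last equality is (2) with $\eta=1$. A pointwise bound asks for the left side of (5) to become a pure function of $t$, so we multiply (5) by $t\,\mu(t)^{-(1-2/N)}$. The boundary contribution becomes
$$\frac1\beta\int_0^{\max w} t\,\mu(t)^{-(1-\frac2N)}\int_{\Gamma_t}\frac1w\,d\mathcal H^{N-1}\,dt .$$
For $N=2$ the weight is $1$, and (6) evaluates this integral: it is the same number as for the disc. For $N\ge3$ the weight is a *decreasing* function of $\mu$. On the ball, $\Gamma_t$ is nonempty only for $t<\frac R{N\beta}$, where $\mu(t)=|\Omega|$, so the ball gives $\frac1\beta|\Omega|^{-(1-2/N)}\frac{|\Omega|}{2\beta}$. We need an upper bound by this value. But $\mu(t)\le|\Omega|$ shows that on a general $\Omega$ the integral is *at least* this value. If $\Gamma_t$ survives to levels $t$ where $\mu(t)$ is small, the weight blows up there, and (6) says nothing. This is the exact point where the argument stops.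

The way out is to avoid levels that touch $\partial\Omega$. We shall replace $w$ by another function $e$, defined on all of $\mathbb R^N$, that vanishes on the boundary of its own positivity set, so that a Dirichlet theorem applies to it.

## 6. Sup-convolution of $w$ with a paraboloid

Put
$$b=\beta R,\quad\theta=\frac1{1+b},\quad\kappa=\frac1{1-\theta}=1+\frac1b,\quad\kappa\theta=\kappa-1=\frac1b,\quad N\mathsf C=\frac{R^2}2+\frac{R^2}b.\tag{7}$$
Since $\frac R\beta=\frac{R^2}b$, we have $\mathsf C=w_B(0)$.

Here is what we are after. Let $A_t=\{w>t\}$ and let $B_r$ be the centered ball with $|B_r|=|A_t|$. By Brunn–Minkowski, $|(1-\theta)A_t+\theta B_r|\ge|A_t|$, and nothing is lost when $A_t$ is a ball. So it is enough to bound from above the volume of some set containing $(1-\theta)A_t+\theta B_r$. A function whose superlevel sets contain such combinations is a supremum over decompositions $y=(1-\theta)x+\theta z$ of a function of $x$ plus a function of $|z|$. Since the extremal $w_B$ is quadratic, take a quadratic in $z$.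

**Definition.** For $y\in\mathbb R^N$,
$$e(y)=\max_{x\in\overline\Omega}\Big[Nw(x)-\frac{R^2+|z|^2}{2b}\Big],\qquad z=\frac{y-(1-\theta)x}\theta ,\tag{8}$$
and $Z=\{e>0\}$.

The maximum makes sense once $w$ is continuous on $\overline\Omega$, which is Lemma 1 below. There is a second form of $e$, better suited to differential equations. If $y=(1-\theta)x+\theta z$, then
$$\frac{|x|^2}2-\frac{|x-y|^2}{2\theta}=\frac\kappa2\big(|y|^2-\theta|z|^2\big).\tag{9}$$
Indeed $|y|^2=(1-\theta)|x|^2+\theta|z|^2-\theta(1-\theta)|x-z|^2$ and $|x-y|^2=\theta^2|x-z|^2$, so both sides equal $\frac{|x|^2}2-\frac\theta2|x-z|^2$. Define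
$$\varphi=N(\mathsf C-w),\qquad \chi=\varphi-\frac{|x|^2}2,\qquad E(y)=\min_{x\in\overline\Omega}\Big[\chi(x)+\frac{|x-y|^2}{2\theta}\Big].$$
By (9) and $\kappa\theta=\frac1b$, for each $x\in\overline\Omega$ and $z$ as in (8),
$$\frac\kappa2(R^2-|y|^2)-\chi(x)-\frac{|x-y|^2}{2\theta}=\frac\kappa2R^2-N\mathsf C+Nw(x)-\frac{|z|^2}{2b}=Nw(x)-\frac{R^2+|z|^2}{2b},$$
because $\frac\kappa2R^2-N\mathsf C=-\frac{R^2}{2b}$. Taking the maximum over $x$,
$$e(y)=\frac\kappa2(R^2-|y|^2)-E(y),\tag{10}$$
and the maximizers in (8) are the minimizers in the definition of $E(y)$.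

Some facts follow at once. Since $\Delta w=-1$, we have $\Delta\varphi=N$, so $\chi$ is harmonic in $\Omega$. The function $E(y)-\frac{|y|^2}{2\theta}=\min_x\big[\chi(x)+\frac{|x|^2}{2\theta}-\frac{x\cdot y}\theta\big]$ is a minimum of affine functions of $y$, hence finite and concave on $\mathbb R^N$. So $E$ and $e$ are continuous. Since $E\ge\min\chi$, (10) shows that $Z$ is bounded. It is also open.

**Example (the ball).** For $\Omega=B_R$, $\varphi=\frac{|x|^2}2$ and $\chi=0$. So $E(y)=\frac1{2\theta}\operatorname{dist}(y,B_R)^2$, which is zero on $\overline{B_R}$; thus $e=\frac\kappa2(R^2-|y|^2)$ on $\overline{B_R}$, $e<0$ outside, and $Z=B_R$. Here $e$ is the solution of $-\Delta e=\kappa N$ in $Z$ with zero Dirichlet data. The Robin constant has been absorbed.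

We shall show that for general $\Omega$, $|Z|\le|\Omega|$ and $-\Delta e\le\kappa N$ in $Z$ in the sense of means. Both facts come from first- and second-order conditions and translation of competitors at the maximizing point $x$, and both need $x$ to be *interior*. The Robin condition must therefore exclude boundary maximizers when $e(y)>0$. It enters through the second of the following two lemmas.

**Lemma 1.** $w\in C^\infty(\Omega)\cap C(\overline\Omega)$.

**Lemma 2.** Let $\mathsf C\in\mathbb R$, $\theta\in(0,1)$, $y\in\mathbb R^N$, $\varphi=N(\mathsf C-w)$, $q(x)=-\frac{|x|^2}2+\frac{|x-y|^2}{2\theta}$. If $m=\varphi+q$ attains its minimum over $\overline\Omega$ at $x_0\in\partial\Omega$, then $\beta Nw(x_0)\le|\nabla q(x_0)|$.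

If $\partial\Omega$ and $w$ are smooth up to the boundary, Lemma 2 takes one line: at a boundary minimum $0\ge\partial_\nu m(x_0)=-N\partial_\nu w(x_0)+\partial_\nu q(x_0)=\beta Nw(x_0)+\partial_\nu q(x_0)$, and $-\partial_\nu q\le|\nabla q|$. On a Lipschitz boundary there may be no normal at $x_0$ and $\nabla w$ has no boundary values there. The proofs for the Lipschitz case are in Section 8. On a first reading one may keep the smooth case in mind.

## 7. Proof of Theorem A

**Step 1. If $y\in Z$, every minimizer $x$ in the definition of $E(y)$ lies in $\Omega$.** This step uses the Robin condition, and it explains the choice of $\theta$. Suppose a minimizer $x$ lies on $\partial\Omega$, and put $p=\frac{y-(1-\theta)x}\theta$, so $y=(1-\theta)x+\theta p$. With $q$ as in Lemma 2, $\varphi+q=\chi+\frac{|\cdot-y|^2}{2\theta}$ is minimal at $x$, and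
$$\nabla q(x)=-x+\frac{x-y}\theta=\frac{(1-\theta)x-y}\theta=-p .$$
Lemma 2 gives $Nw(x)\le\frac{|p|}\beta$, i.e. $\varphi(x)\ge N\mathsf C-\frac{|p|}\beta$. On the other hand, $E(y)=\varphi(x)-\frac{|x|^2}2+\frac{|x-y|^2}{2\theta}$, so (9) with $z=p$ gives $\varphi(x)=E(y)+\frac\kappa2|y|^2-\frac{|p|^2}{2b}$. Using $\frac1\beta=\frac Rb$ and completing the square,
$$E(y)+\frac\kappa2|y|^2\ge N\mathsf C-\frac{R|p|}b+\frac{|p|^2}{2b}=N\mathsf C+\frac{(|p|-R)^2}{2b}-\frac{R^2}{2b}\ge\frac{R^2}2+\frac{R^2}b-\frac{R^2}{2b}=\frac\kappa2R^2 .$$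
By (10) this says $e(y)\le0$, contradicting $y\in Z$.

To see where $b=\beta R$ comes from, leave $b$ free in (8), with $\theta=\frac1{1+b}$. The quantity to be minimized is $-\frac{|p|}\beta+\frac{|p|^2}{2b}$, with minimum at $|p|=\frac b\beta$. On the ball, a boundary minimizer $x$ for $y=x$ has $p=x$ and $|p|=R$. To lose nothing there we need $\frac b\beta=R$.

**Step 2. $|Z|\le|\Omega|$.** The purpose is to know that the Dirichlet problem will live on a set no larger than $\Omega$. Let $T(x)=x+\theta\nabla\chi(x)$, which is smooth in $\Omega$, and let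
$$G=\{x\in\Omega:\ DT(x)=I+\theta D^2\chi(x)\ge0\},$$
a relatively closed subset of $\Omega$. Let $y\in Z$ and let $x$ be a minimizer for $E(y)$, which is interior by Step 1. The first-order condition $\nabla\chi(x)+\frac{x-y}\theta=0$ says $y=T(x)$. The second-order condition $D^2\chi(x)+\frac1\theta I\ge0$ says $x\in G$. Hence $Z\subset T(G)$. On $G$ the symmetric matrix $DT$ is nonnegative with trace $N+\theta\Delta\chi=N$, so by the arithmetic–geometric mean inequality for its eigenvalues $0\le\det DT\le1$. By the area formula for the locally Lipschitz map $T$,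
$$|Z|\le|T(G)|\le\int_G\det DT\,dx\le|G|\le|\Omega|.\tag{11}$$

**Step 3. The superlevel sets of $e$ are at most those of a Dirichlet torsion function on a ball.** Define $R_Z$ by $\omega_NR_Z^N=|Z|$; by Step 2, $R_Z\le R$. We prove that for every $c\ge0$
$$|\{e>c\}|\le\omega_N\Big(R_Z^2-\frac{2c}\kappa\Big)_+^{N/2}\le\omega_N\Big(R^2-\frac{2c}\kappa\Big)_+^{N/2}.\tag{12}$$
If $Z=\emptyset$ the left side is $0$ and $R_Z=0$, so there is nothing to prove. Let $Z\ne\emptyset$ and let $\zeta\in H^1_0(Z)$ be the weak solution of $-\Delta\zeta=\kappa N$ in $Z$. Testing with $\zeta^-$ gives $\zeta\ge0$. Moreover $\zeta+\frac\kappa2|y|^2$ is weakly harmonic, so by Weyl's lemma it is smooth and harmonic in $Z$.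

We claim that $e\le\zeta$ in $Z$. First, a mean value inequality for $E$. Let $y_0\in Z$ with minimizer $x_0$; by Step 1, $x_0\in\Omega$. For $|\delta|<\operatorname{dist}(x_0,\partial\Omega)$ the point $x_0+\delta$ is a competitor for $E(y_0+\delta)$, and the two translations cancel in the quadratic term:
$$E(y_0+\delta)\le\chi(x_0+\delta)+\frac{|x_0-y_0|^2}{2\theta}.$$
Averaging over $|\delta|<s$ and using that $\chi$ is harmonic, the mean of $E$ over $B_s(y_0)$ is at most $\chi(x_0)+\frac{|x_0-y_0|^2}{2\theta}=E(y_0)$ for all small $s$. Put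
$$d=e-\zeta=\frac\kappa2R^2-E-\Big(\zeta+\frac\kappa2|y|^2\Big).$$
The last bracket is harmonic, so $d$ is continuous in $Z$ and for each $y_0\in Z$ the value $d(y_0)$ is at most the mean of $d$ over $B_s(y_0)$ for all small $s$.

Now the maximum principle. At points of $\partial Z$ we have $e=0$ by continuity, and $d\le e$, so $\limsup d\le0$ there. Suppose $S=\sup_Zd>0$. It is finite, since $d\le e$ and $e$ is bounded on the compact set $\overline Z$. A maximizing sequence has a limit point in $\overline Z$, which cannot lie on $\partial Z$. So $M=\{y\in Z:d(y)=S\}$ is nonempty, and for the same reason compact. If $y_0\in M$, then the mean of $d$ over small balls $B_s(y_0)$ is at least $S$ while $d\le S$, so $d=S$ on $B_s(y_0)$ by continuity, and $M$ is open. A nonempty set that is compact and open cannot exist in $\mathbb R^N$. So $d\le0$, which is the claim.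

Talenti's theorem (G. Talenti, Ann. Scuola Norm. Sup. Pisa (4) 3 (1976)) states: for a bounded open set $Z$ and $0\le h\in L^2(Z)$, the weak solution $\zeta\in H^1_0(Z)$ of $-\Delta\zeta=h$ satisfies $\zeta^\sharp\le\hat\zeta$, where $\hat\zeta\in H^1_0(Z^\sharp)$ solves $-\Delta\hat\zeta=h^\sharp$. With $h=\kappa N$ we get $\zeta^\sharp(x)\le\frac\kappa2(R_Z^2-|x|^2)$. For $c\ge0$ we have $\{e>c\}\subset\{\zeta>c\}$, hence
$$|\{e>c\}|\le|\{\zeta^\sharp>c\}|\le\Big|\Big\{x\in B_{R_Z}:\ |x|^2<R_Z^2-\frac{2c}\kappa\Big\}\Big|,$$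
which is the first inequality in (12). The second is $R_Z\le R$.

**Step 4. The superlevel sets of $e$ contain Minkowski combinations.** Directly from the definition (8), for all $x\in\overline\Omega$ and $z\in\mathbb R^N$,
$$e\big((1-\theta)x+\theta z\big)\ \ge\ Nw(x)-\frac{R^2+|z|^2}{2b}.\tag{13}$$

**Step 5. Conclusion by Brunn–Minkowski.** Let $t\ge0$ be such that the open set $A_t=\{x\in\Omega:w(x)>t\}$ has measure $|A_t|=\omega_Nr^N>0$, with $r\in(0,R]$. Put
$$c=Nt-\frac{R^2+r^2}{2b}.$$
If $x\in A_t$ and $|z|<r$, the right side of (13) is larger than $c$. So $(1-\theta)A_t+\theta B_r\subset\{e>c\}$, and Brunn–Minkowski gives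
$$|\{e>c\}|^{1/N}\ge(1-\theta)|A_t|^{1/N}+\theta|B_r|^{1/N}=\omega_N^{1/N}r .$$
If $c\ge0$, then (12) gives $r^2\le R^2-\frac{2c}\kappa$, i.e. $c\le\frac\kappa2(R^2-r^2)$. If $c<0$ this last inequality is trivial because $r\le R$. Hence in both cases
$$Nt=c+\frac{R^2+r^2}{2b}\le\frac12\Big(1+\frac1b\Big)(R^2-r^2)+\frac{R^2+r^2}{2b}=\frac{R^2-r^2}2+\frac{R^2}b=Nw_B(r),$$
where the last equality is (3) with $\frac R\beta=\frac{R^2}b$. So $t\le w_B(r)$ whenever $|\{w>t\}|=\omega_Nr^N>0$.

Finally fix $x\in\Omega^\sharp$. If $t\ge0$ and $|\{w>t\}|>\omega_N|x|^N$, then the corresponding $r$ satisfies $r>|x|$, so $t\le w_B(r)\le w_B(|x|)$. Taking the supremum over such $t$ gives $w^\sharp(x)\le w_B(x)$. This proves Theorem A, given Lemmas 1 and 2, and then (4) proves Theorem B. $\blacksquare$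

## 8. Continuity of $w$ and the boundary inequality on Lipschitz sets

We write [GT] for Gilbarg–Trudinger, *Elliptic Partial Differential Equations of Second Order*. Both lemmas are reduced to interior estimates by flattening and reflecting.

**Reflection.** Let $x_0\in\partial\Omega$. In suitable orthonormal coordinates centered at $x_0$, $\Omega$ is locally $\{x_N>\gamma(x')\}$ with $\gamma$ Lipschitz and $\gamma(0)=0$. Put $\Psi(x',s)=(x',\gamma(x')+s)$. It is bi-Lipschitz with some constant $\Lambda\ge1$ and has Jacobian $1$. Let $D_a=\{|(x',s)|<a\}$, and let $D_a^+$, $D_a^-$, $D_a^0$ be its parts in $\{s>0\}$, $\{s<0\}$, $\{s=0\}$. For small $a$, $\Psi$ maps $D_a^+$ into $\Omega$ and $D_a^0$ into $\partial\Omega$. The matrix $A=(D\Psi)^{-1}(D\Psi)^{-T}$ depends only on $x'$ and satisfies $\Lambda^{-2}|\xi|^2\le A\xi\cdot\xi=|(D\Psi)^{-T}\xi|^2\le\Lambda^2|\xi|^2$. Let $J=\mathrm{diag}(1,\dots,1,-1)$, and put $\tilde A=A$ for $s>0$, $\tilde A=JAJ$ for $s<0$. Then $\tilde A$ is symmetric, bounded, measurable and uniformly elliptic,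 with the same constants.

Suppose $F\in H^1(\Omega)$ satisfies $\int_\Omega\nabla F\cdot\nabla\eta=\int_\Omega k\eta+\int_{\partial\Omega}g\eta$ for test functions $\eta$ supported near $x_0$, with $k$ constant and $g\in L^2(\partial\Omega)$. Let $\bar F$ be the even reflection in $s$ of $F\circ\Psi$. Then for $\zeta\in H^1_0(D_a)$ with compact support,
$$\int_{D_a}\tilde A\nabla\bar F\cdot\nabla\zeta=\int_{D_a}k\zeta+2\int_{D_a^0}\hat g\,\zeta\,dx',\qquad\hat g=(g\circ\Psi)\sqrt{1+|\nabla\gamma|^2}.\tag{14}$$
To see this, use $\eta=\zeta\circ\Psi^{-1}$ on $\Psi(D_a^+)$, extended by $0$ in $\Omega$. Since $(\nabla F)\circ\Psi=(D\Psi)^{-T}\nabla(F\circ\Psi)$, the Jacobian is $1$ and the surface element is $\sqrt{1+|\nabla\gamma|^2}\,dx'$,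
$$\int_{D_a^+}A\nabla\bar F\cdot\nabla\zeta=\int_{D_a^+}k\zeta+\int_{D_a^0}\hat g\zeta\,dx'.$$
Apply this also to $\zeta^*(x',s)=\zeta(x',-s)$, which has the same trace on $D_a^0$. Since $\nabla\zeta^*(x',s)=J\nabla\zeta(x',-s)$, $\nabla\bar F(x',s)=J\nabla\bar F(x',-s)$ and $A$ does not depend on $s$, substituting $s\to-s$ yields
$$\int_{D_a^-}JAJ\nabla\bar F\cdot\nabla\zeta=\int_{D_a^-}k\zeta+\int_{D_a^0}\hat g\zeta\,dx'.$$
Adding the two identities gives (14).

**Proof of Lemma 1.** In the interior, $w+\frac{|x|^2}{2N}$ is weakly harmonic, hence smooth. Near $x_0\in\partial\Omega$, (2) lets us apply (14) with $F=w$, $k=1$, $g=-\beta w$. Write $W=\bar F$ and $b_0(x')=\beta\sqrt{1+|\nabla\gamma|^2}\in L^\infty$. The aim is to turn the boundary integral into a volume integral. For $\zeta\in C_c^\infty(D_a)$, integrating in $s$ on each side of $\{s=0\}$ along almost every vertical line, and using that $b_0$ does not depend on $s$,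
$$2\int_{D_a^0}b_0W\zeta\,dx'=-\int_{D_a}\mathrm{sgn}(s)\,\partial_s(b_0W\zeta).$$
Hence
$$\int_{D_a}\big[\tilde A\nabla W\cdot\nabla\zeta-\mathrm{sgn}(s)\,b_0W\,\partial_s\zeta-\mathrm{sgn}(s)\,b_0\,\partial_sW\,\zeta\big]=\int_{D_a}\zeta .$$
This is a divergence-form equation with bounded measurable coefficients, uniformly elliptic principal part and bounded right-hand side. So $W$ is locally bounded by [GT, Thm 8.17] and locally Hölder continuous by [GT, Thm 8.22]. Therefore $w$ extends continuously to $\partial\Omega$ near $x_0$, with values equal to its trace. $\square$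

**Proof of Lemma 2.** The idea is to compare fluxes. If the inequality fails, then near $x_0$ a modification $n$ of $m$ has boundary flux density at least $c>0$, so total flux at least of order $r^{N-1}$ at scale $r$. But $n\ge0$ takes a value of order $r^2$ at $x_0$ and is a supersolution, so its gradient is of order $r$ on average and the flux is at most of order $r\cdot r^{N-1}$.

**Setting up $n$.** Suppose $\beta Nw(x_0)>|\nabla q(x_0)|$. By continuity there are $c,\rho_0>0$ with $\beta Nw-|\nabla q|\ge2c$ on $\overline\Omega\cap B_{\rho_0}(x_0)$. We have $\nabla m=-N\nabla w+\nabla q$ and $\Delta q=-N+\frac N\theta$, so by (2) and the divergence theorem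
$$\int_\Omega\nabla m\cdot\nabla\eta=-N\int_\Omega\eta+N\beta\int_{\partial\Omega}w\eta+\int_{\partial\Omega}\partial_\nu q\,\eta-\int_\Omega\Delta q\,\eta=-\frac N\theta\int_\Omega\eta+\int_{\partial\Omega}(\beta Nw+\partial_\nu q)\eta .$$
For small $r>0$ let $\rho=4\Lambda r\le\min(\rho_0,c\theta)$, with also $4r\le a$, and set
$$n(x)=m(x)-m(x_0)-\frac{|x-x_0|^2}{2\theta}+\frac{\rho^2}{2\theta}.$$
Since $m\ge m(x_0)$, we have $n\ge0$ on $\overline\Omega\cap B_\rho(x_0)$, and $n(x_0)=\frac{\rho^2}{2\theta}$. The subtracted quadratic removes the interior term: since $\int_\Omega\frac{x-x_0}\theta\cdot\nabla\eta=\int_{\partial\Omega}\frac{(x-x_0)\cdot\nu}\theta\eta-\frac N\theta\int_\Omega\eta$, for $\eta$ supported in $B_\rho(x_0)$ we get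
$$\int_\Omega\nabla n\cdot\nabla\eta=\int_{\partial\Omega}g\eta,\qquad g=\beta Nw+\partial_\nu q-\frac{(x-x_0)\cdot\nu}\theta\ge2c-\frac\rho\theta\ge c\quad\text{on }\partial\Omega\cap B_\rho(x_0).$$
As $\Psi(D_{4r}^+)\subset\Omega\cap B_\rho(x_0)$, (14) with $k=0$ shows that the continuous function $\bar n\ge0$ satisfies $\int\tilde A\nabla\bar n\cdot\nabla\zeta=2\int_{D_{4r}^0}\hat g\zeta\,dx'$ for $\zeta\in H_0^1(D_{4r})$ with compact support, and $\hat g\ge c$. So $\bar n$ is a nonnegative supersolution in $D_{4r}$ of an equation without lower-order terms. Below, $K$ denotes constants independent of $r$.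

**Size of $\bar n$.** Let $\sigma=\frac1N$. Then $1+\sigma<\frac N{N-2}$ if $N\ge3$, because $(N+1)(N-2)<N^2$. For $N=2$ any finite exponent is admissible. The weak Harnack inequality [GT, Thm 8.18] has a constant independent of $r$ here, since there are no lower-order terms, and gives
$$\Big(r^{-N}\int_{D_{2r}}\bar n^{1+\sigma}\Big)^{\frac1{1+\sigma}}\le K\inf_{D_r}\bar n\le K\,n(x_0)\le Kr^2.\tag{15}$$

**Size of $\nabla\bar n$.** Let $\hat\eta\in C_c^\infty(D_{2r})$, $0\le\hat\eta\le1$, $\hat\eta=1$ on $D_{3r/2}$, $|\nabla\hat\eta|\le\frac Kr$. For $\tau>0$ the function $\hat\eta^2(\bar n+\tau)^{-\sigma}\ge0$ is an admissible test function, and $\int\tilde A\nabla\bar n\cdot\nabla\big(\hat\eta^2(\bar n+\tau)^{-\sigma}\big)\ge0$ reads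
$$\sigma\int\hat\eta^2(\bar n+\tau)^{-1-\sigma}\tilde A\nabla\bar n\cdot\nabla\bar n\le2\int\hat\eta(\bar n+\tau)^{-\sigma}\tilde A\nabla\bar n\cdot\nabla\hat\eta .$$
Split $(\bar n+\tau)^{-\sigma}=(\bar n+\tau)^{-\frac{1+\sigma}2}(\bar n+\tau)^{\frac{1-\sigma}2}$ on the right. By ellipticity and Cauchy–Schwarz, and after dividing by the square root of the left integral (finite, since $(\bar n+\tau)^{-1-\sigma}\le\tau^{-1-\sigma}$),
$$\int\hat\eta^2(\bar n+\tau)^{-1-\sigma}|\nabla\bar n|^2\le K\int(\bar n+\tau)^{1-\sigma}|\nabla\hat\eta|^2 .$$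
By Cauchy–Schwarz again,
$$\int_{D_{3r/2}}|\nabla\bar n|\le\Big(\int\hat\eta^2(\bar n+\tau)^{-1-\sigma}|\nabla\bar n|^2\Big)^{\frac12}\Big(\int_{D_{2r}}(\bar n+\tau)^{1+\sigma}\Big)^{\frac12}\le\frac Kr\Big(\int_{D_{2r}}(\bar n+\tau)^{1-\sigma}\Big)^{\frac12}\Big(\int_{D_{2r}}(\bar n+\tau)^{1+\sigma}\Big)^{\frac12},$$
and we let $\tau\to0$. By (15), $\int_{D_{2r}}\bar n^{1+\sigma}\le Kr^{N+2(1+\sigma)}$. By Hölder, $\int_{D_{2r}}\bar n^{1-\sigma}\le\big(\int_{D_{2r}}\bar n^{1+\sigma}\big)^{\frac{1-\sigma}{1+\sigma}}|D_{2r}|^{\frac{2\sigma}{1+\sigma}}\le Kr^{N+2(1-\sigma)}$. The product of the two square roots is at most $Kr^{N+2}$, so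
$$\int_{D_{3r/2}}|\nabla\bar n|\le Kr^{N+1}.\tag{16}$$

**Contradiction.** Test with $\eta\in C_c^\infty(D_{3r/2})$, $0\le\eta\le1$, $\eta=1$ on $D_r$, $|\nabla\eta|\le\frac Kr$. The boundary integral is at least $c$ times the measure $\omega_{N-1}r^{N-1}$ of the flat ball $D_r^0$, so by (16)
$$2c\,\omega_{N-1}r^{N-1}\le2\int_{D^0_{4r}}\hat g\,\eta\,dx'=\int\tilde A\nabla\bar n\cdot\nabla\eta\le\frac Kr\,r^{N+1}=Kr^N .$$
Since $c$ does not depend on $r$, this is false for small $r$. $\square$

With Lemmas 1 and 2 proved, the proofs of Theorems A and B are complete.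

## 9. Rigidity: proof of Theorem C

The plan is to follow equality backwards through (12), (11) and the arithmetic–geometric mean inequality. We keep the notation (7)–(10).

**Step 1. If $\max_{\overline\Omega}w=w_B(0)$, then $D^2\chi=0$ in $\Omega$.** Translate so that the maximum is attained at $0\in\overline\Omega$, i.e. $w(0)=\mathsf C$. By (13) with $x=z=0$,
$$e(0)\ge N\mathsf C-\frac{R^2}{2b}=\frac\kappa2R^2>0 .$$
Then $R_Z\ge R$. Otherwise take $c=\frac\kappa2R_Z^2<e(0)$: the nonempty open set $\{e>c\}$ would be null by the first inequality in (12). So $|Z|\ge|\Omega|$ and all inequalities in (11) are equalities: $|\Omega\setminus G|=0$ and $\det DT=1$ a.e. in $G$. The set $\Omega\setminus G$ is open and null, hence empty, and by continuity $\det DT=1$ everywhere in $\Omega$, with $DT\ge0$ and $\operatorname{tr}DT=N$. Equality in the arithmetic–geometric mean inequality gives $DT=I$, so $D^2\chi=0$ in $\Omega$.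

**Step 2. $\Omega$ is connected.** This is needed to conclude that $\chi$ is one affine function. Near each boundary point $\Omega$ is the region above a Lipschitz graph, so small suitable neighborhoods meet $\Omega$ in a connected set. Hence the components of $\Omega$ are Lipschitz sets with pairwise disjoint closures. Testing (2) with functions that vanish outside one component shows that $w$ restricted to a component is that component's Robin torsion function. Let $\Omega_1$ be the component with $0\in\overline{\Omega_1}$, and $|\Omega_1|=\omega_NR_1^N$, $R_1\le R$. Theorem A on $\Omega_1$ gives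
$$\frac{R^2}{2N}+\frac R{N\beta}=w(0)\le\frac{R_1^2}{2N}+\frac{R_1}{N\beta},$$
so $R_1=R$. The remaining part of $\Omega$ is open and null, so $\Omega_1=\Omega$.

**Step 3. $\partial\Omega$ lies outside a ball of radius $R$.** By Steps 1 and 2, $\chi$ is affine, so $Nw=N\mathsf C-\chi-\frac{|x|^2}2$ gives $w(x)=c_0-\frac{|x-x_1|^2}{2N}$ for some $x_1$ and $c_0\ge w(0)=\mathsf C$. Integrating by parts in (2) gives $\int_{\partial\Omega}(\partial_\nu w+\beta w)\eta=0$ for all $\eta\in H^1(\Omega)$, so $(x-x_1)\cdot\nu=\beta Nw(x)$ for a.e. $x\in\partial\Omega$. With $s=|x-x_1|\ge(x-x_1)\cdot\nu$ we get $s\ge\beta\big(Nc_0-\frac{s^2}2\big)$, so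
$$\frac s\beta+\frac{s^2}2\ge Nc_0\ge N\mathsf C=\frac R\beta+\frac{R^2}2,$$
and therefore $s\ge R$. Points where this holds are dense in $\partial\Omega$, so it holds on all of $\partial\Omega$. Thus $B_R(x_1)\cap\partial\Omega=\emptyset$. Since the ball is connected, either $B_R(x_1)\subset\Omega$ or $B_R(x_1)\cap\Omega=\emptyset$.

**Step 4. The ball is inside, and it is all of $\Omega$.** Suppose $B_R(x_1)\cap\Omega=\emptyset$. Then $x_1\notin\overline\Omega$, and $F(x)=\frac{x-x_1}{|x-x_1|^N}$ is smooth and divergence free near $\overline\Omega$, so $\int_{\partial\Omega}F\cdot\nu=0$. But $F\cdot\nu=\beta Nw\,|x-x_1|^{-N}\ge0$ a.e., so $w=0$ a.e. on $\partial\Omega$. This contradicts $\beta\int_{\partial\Omega}w=|\Omega|>0$, which is (2) with $\eta=1$. So $B_R(x_1)\subset\Omega$. Since $|\Omega|=|B_R|$, the open set $\Omega\setminus\overline{B_R(x_1)}$ is null, hence empty. The open set $\Omega$ is thus contained in $\overline{B_R(x_1)}$, and $\Omega=B_R(x_1)$. This proves the first assertion of Theorem C.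

**Step 5. Equality in Theorem B.** Suppose $\|u\|_{L^1(\Omega)}=\|v\|_{L^1(\Omega^\sharp)}$. Then both inequalities in (4) are equalities. The second gives $\int f^\sharp(w_B-w^\sharp)=0$ with a nonnegative integrand. Since $f\not\equiv0$, $f^\sharp>0$ on some ball $B_{r_0}$, so $w^\sharp=w_B$ a.e. there. Hence $\max w\ge w_B(0)$, and Theorem A gives $\max w=w_B(0)$. By the first assertion $\Omega=B_R(x_1)$, and $w=w_B(\cdot-x_1)$ by uniqueness. Take $x_1=0$. The first equality in (4) now reads $\int fw_B=\int f^\sharp w_B$, and by the layer-cake formula for $f$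
$$\int_0^\infty\Big(\int_{\{f>t\}^\sharp}w_B-\int_{\{f>t\}}w_B\Big)dt=0,$$
where $\{f>t\}^\sharp$ is the centered ball with the volume of $\{f>t\}$. The integrand is nonnegative, so it vanishes for a.e. $t>0$. As $w_B$ is strictly radially decreasing, a set that does as well as the centered ball of the same volume is that ball up to a null set. So $\{f>t\}=\{f^\sharp>t\}$ up to a null set for a.e. $t$, i.e. $f=f^\sharp$ a.e.

Conversely, if $\Omega=B_R(x_1)$ and $f=f^\sharp(\cdot-x_1)$ a.e., then $u=v(\cdot-x_1)$ by uniqueness, and the two norms are equal. $\blacksquare$
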